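# Unipotent parts of totally nonnegative elements

## 1. Weighted paths in a nonnegative matrix

Let $A$ be a square matrix with nonnegative real entries, with rows and columns indexed by a finite set $\mathcal B$. Think of it as an operator $A\,b=\sum_{b'}A_{b',b}\,b'$, so that $A_{b',b}$ is the weight of a step from $b$ to $b'$. Then
$$(A^n)_{p,q}=\sum_{q=b_0,b_1,\dots,b_n=p}\ \prod_{i=0}^{n-1}A_{b_{i+1},b_i},\tag{1}$$
a sum over paths of length $n$ from $q$ to $p$. All terms are $\ge 0$, so any family of paths gives a lower bound.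

The object we study is the sequence $(A^n)_{p,q}$ when both $p$ and $q$ can be revisited at rate $\rho^n$, one can step from $q$ to $p$, and one can never come back. The model is
$$A=\begin{pmatrix}\rho&C\\0&\rho\end{pmatrix},\qquad (A^n)_{1,2}=nC\rho^{n-1}:$$
the factor $n$ counts the moments at which the path may cross from $2$ to $1$.

**Lemma 1 (one-way crossings).** Let $A\ge0$ be as above, $p\ne q$ in $\mathcal B$, and $\rho,\delta>0$, such that

1. $(A^k)_{p,p}\ge\delta\rho^k$ and $(A^k)_{q,q}\ge\delta\rho^k$ for all $k\ge0$;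
2. $A_{p,q}>0$;
3. $(A^k)_{q,p}=0$ for all $k\ge0$.

Then $(A^n)_{p,q}\ge n\,\delta^2A_{p,q}\,\rho^{n-1}$ for all $n\ge1$.

**Proof.** For $0\le s<n$ let $\mathcal S_s$ be the set of paths of nonzero weight in (1) with $b_s=q$, $b_{s+1}=p$. These sets are pairwise disjoint: a path in $\mathcal S_s\cap\mathcal S_{s'}$ with $s<s'$ would be at $p$ at time $s+1$ and at $q$ at time $s'\ge s+1$, so it would contain a path of nonzero weight from $p$ to $q$ of length $s'-s-1\ge0$, against condition 3. The total weight of $\mathcal S_s$ is $(A^{n-s-1})_{p,p}\,A_{p,q}\,(A^s)_{q,q}\ge\delta^2A_{p,q}\rho^{n-1}$. Sum over the $n$ values of $s$. $\square$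

Condition 3 cannot be dropped. For $A=\frac12\begin{pmatrix}1&1\\1&1\end{pmatrix}$ we have $A^k=A$ for $k\ge1$, so conditions 1 and 2 hold with $\rho=1$, $\delta=\frac12$, but $(A^n)_{1,2}=\frac12$ does not grow.

Here is what the lemma is for. Suppose algebra tells us that
$$(A^n)_{p,q}=\rho^n(\text{const}+\text{const}\cdot c\,n)+(\text{smaller}),$$
where $c$ is a coordinate of the unipotent part of $A$ that we cannot compute. Lemma 1 then forces $c\ne0$, without a formula for $c$ and without any information on its sign. We use this to find where the unipotent part of a totally nonnegative element of a reductive group lives.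

## 2. Pinnings, totally nonnegative monoids, and the statements

**Pinnings.** Let $G$ be a connected reductive algebraic group over $\mathbb C$ with a fixed pinning $(T,B^+,B^-,x_i,y_i;\ i\in I)$. Here $T$ is a maximal torus, $B^\pm$ are opposite Borel subgroups with $B^+\cap B^-=T$, and $x_i:\mathbb C\to U_{\alpha_i}$, $y_i:\mathbb C\to U_{-\alpha_i}$ are isomorphisms onto the simple root subgroups such that $\begin{pmatrix}1&a\\0&1\end{pmatrix}\mapsto x_i(a)$, $\begin{pmatrix}1&0\\b&1\end{pmatrix}\mapsto y_i(b)$ extends to a homomorphism $SL_2\to G$. For $GL_n$ one takes the diagonal torus, upper and lower triangular Borels, $x_i(a)=1+aE_{i,i+1}$, $y_i(a)=1+aE_{i+1,i}$.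

**Totally nonnegative part.** $T_{>0}$ is the subgroup of $T$ generated by the $\chi(r)$ with $\chi$ a cocharacter and $r\in\mathbb R_{>0}$. The totally nonnegative monoid $G_{\geqslant0}$ (in the sense of Lusztig) is generated by $T_{>0}$ and the $x_i(a),y_i(a)$ with $i\in I$, $a\in\mathbb R_{>0}$. For $GL_n$, $T_{>0}$ consists of the diagonal matrices with positive entries. Elements of $G_{\geqslant0}$ then have all minors $\ge0$: on $\Lambda^k\mathbb C^n$ with basis $e_S=e_{s_1}\wedge\dots\wedge e_{s_k}$ ($S=\{s_1<\dots<s_k\}$), the operator $E_{i,i+1}$ sends $e_S$ to $e_{(S\setminus\{i+1\})\cup\{i\}}$ if $i+1\in S$, $i\notin S$, and to $0$ otherwise. No sign occurs because no index lies strictly between $i$ and $i+1$. The same holds for $E_{i+1,i}$, so all generators act by nonnegative matrices.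

**Weak pinnings.** For a connected reductive group $H$, a weak pinning $\underline{\mathbf P_H}$ is a datum $(T_H,B_H^+,B_H^-,x_i,y_i;\ i\in I_H)$ of the same kind, where for each $i$ one only requires that, for some $c_i\in\mathbb R_{>0}$, the maps $\begin{pmatrix}1&a\\0&1\end{pmatrix}\mapsto x_i(a)$, $\begin{pmatrix}1&0\\b&1\end{pmatrix}\mapsto y_i(c_ib)$ extend to a homomorphism $SL_2\to H$. The monoid $H_{\underline{\mathbf P_H},\geqslant0}$ is generated by $(T_H)_{>0}$ and the $x_i(a),y_i(a)$, $a>0$. In $SL_2$, the maps $x(a)=\begin{pmatrix}1&a\\0&1\end{pmatrix}$, $y(b)=\begin{pmatrix}1&0\\b/2&1\end{pmatrix}$ give a weak pinning with $c=2$; its monoid is the usual one. In contrast $x(a)=\begin{pmatrix}1&-a\\0&1\end{pmatrix}$, $y(b)=\begin{pmatrix}1&0\\-b&1\end{pmatrix}$ is an honest pinning with a different monoid.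

**The question.** Let $g\in G_{\geqslant0}$ have Jordan decomposition $g=g_sg_u=g_ug_s$. It is known (Lusztig) that $H=Z_G(g_s)$ is a Levi subgroup of a parabolic subgroup of $G$, in particular connected reductive, and that $g_s$, being central in $H$, lies in $H_{\underline{\mathbf P_H},\geqslant0}$ for every weak pinning of $H$. Xuhua He and George Lusztig, "Total positivity and conjugacy classes", arXiv:2201.12479 (2022), is the source of the question: is there, for every $g\in G_{\geqslant 0}$, a weak pinning of $H$ whose totally nonnegative part contains $g_u$, and hence $g$? The answer is yes, and a pinning suffices.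

**Notation.** $\Phi$ is the root system of $(G,T)$, $\Phi^+$ the positive roots (for $B^+$), $\alpha_i$ the simple roots, $W$ the Weyl group, $e_i=dx_i(1)$, $f_i=dy_i(1)$. Characters are added but evaluated multiplicatively: $(\chi+\chi')(t)=\chi(t)\chi'(t)$. For $J\subset I$ let $\Phi_J=\Phi\cap\sum_{j\in J}\mathbb Z\alpha_j$, $\Phi_J^+=\Phi_J\cap\Phi^+$; $L_J\supset T$ is the standard Levi subgroup with roots $\Phi_J$, $B_J^+=L_J\cap B^+$, $U_J^\pm$ are its maximal unipotent subgroups, $\mathfrak n_J^\pm=\mathrm{Lie}\,U_J^\pm$, and $W_J$ is its Weyl group. $\mathbb NJ,\mathbb ZJ$ are the $\mathbb N$-, $\mathbb Z$-combinations of the $\alpha_j$, $j\in J$.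

**Content.** An element $g\in G_{\geqslant0}$ *has content* $(J_1,J_2)$ if it is a product of elements of $T_{>0}$ and elements $y_i(a),x_i(a)$ with $a>0$, where the set of indices of occurring $y$'s is exactly $J_1$ and of occurring $x$'s is exactly $J_2$. Every $g\in G_{\geqslant0}$ has some content. For instance $x_1(1)y_1(1)x_2(3)$ has content $(\{1\},\{1,2\})$.

**Simple coordinates.** If $v$ lies in the maximal unipotent subgroup of a reductive group attached to a positive system, write $v$ as a product of root elements in some order. Its coordinate at a simple root $\beta$ does not depend on the order. We denote it $c_\beta(v)$; it is a homomorphism to $\mathbb C$, defined up to a nonzero scalar. For upper unitriangular matrices these are the entries just above the diagonal.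

**Regular elements.** $g\in G$ is regular if $\dim Z_G(g)=\operatorname{rank}G=\dim T$.

**Theorem A.** For every $g\in G_{\geqslant0}$ there is a pinning of $H=Z_G(g_s)$ whose totally nonnegative part contains $g_u$ (hence $g$).

**Theorem B.** (a) Let $g\in G_{\geqslant0}$ have content $(J_1,J_2)$. Then $g$ is $G$-conjugate to
$$t'\prod_{\delta\in\Delta_1}u_{-\delta}\prod_{\delta\in\Delta_2}u_\delta,\qquad t'\in T_{>0},\quad 1\ne u_{\pm\delta}\in U_{\pm\delta}.$$
Here $\Delta$ is the set of simple roots of $\Psi\cap\Phi^+$, $\Psi=\{\alpha\in\Phi:\alpha(t')=1\}$, $\Delta_i=\Delta\cap\Phi_{J_i}$, and $\Delta_1\cap\Delta_2=\emptyset$. If $J_1=I$ or $J_2=I$, then $g$ is a regular element of $G$.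

(b) For $g\in G$ the following are equivalent:

1. $g$ is $G$-conjugate to an element of $G_{\geqslant0}$;
2. $g_s$ is conjugate to an element of $T_{>0}$, and $g_u$ lies in the totally nonnegative part of $Z_G(g_s)$ for some weak pinning;
3. $g$ is conjugate to $t\prod_{a\in A}y_a(1)\prod_{b\in B}x_b(1)$ with $t\in T_{>0}$, $\alpha_i(t)\ge1$ for all $i$, and $A,B$ disjoint subsets of $\{i:\alpha_i(t)=1\}$.

In all these products the order of the factors is fixed in advance, arbitrarily.

**Textbook facts used throughout.** (F1) $T_{>0}=\{s\in T:\chi(s)>0\ \forall\chi\in X(T)\}\cong X_*(T)\otimes\mathbb R$, compatibly with $W$. So for every $J\subset I$ each $t\in T_{>0}$ is $W_J$-conjugate to some $t_0$ with $\alpha_j(t_0)\ge1$ for all $j\in J$. (F2) Two elements of $T$ conjugate in a connected reductive group with maximal torus $T$ are conjugate under its Weyl group. (F3) $Z_G(t)$, $t\in T$, is generated by $T$, the $U_\alpha$ with $\alpha(t)=1$, and representatives of the stabilizer of $t$ in $W$; its identity component is reductive,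 generated by $T$ and these $U_\alpha$. (F4) $\mathrm{Lie}\,Z_G(g)=\ker(\mathrm{Ad}(g)-1)$.

## 3. Two-by-two and three-by-three matrices

**$SL_2$.** There are four contents.

* $(\emptyset,\emptyset)$: $g\in T_{>0}$, $g_u=1$.
* $(\emptyset,\{1\})$: $g=\begin{pmatrix}r&m\\0&r^{-1}\end{pmatrix}$ with $r,m>0$. If $r\ne1$ the eigenvalues differ and $g_u=1$. If $r=1$, then $g=g_u=x_1(m)$ and $H=G$.
* $(\{1\},\emptyset)$: the same, transposed.
* $(\{1\},\{1\})$: all entries of $g=\begin{pmatrix}p&q\\r&s\end{pmatrix}$ are positive (each generator has nonnegative entries and positive diagonal, and both off-diagonal positions occur), so the discriminant $(p-s)^2+4qr$ is positive, the eigenvalues are distinct and $g_u=1$.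

So $x$ and $y$ with the same index destroy each other's unipotent contribution. In general this will be Perron–Frobenius.

**Both signs may occur.** In $GL_3$, $g=y_1(a)x_2(b)$ with $a,b>0$ has content $(\{1\},\{2\})$; the two factors commute, $g$ is unipotent, $H=G$, and $g$ is its own normal form with $\Delta_1=\{\alpha_1\}$, $\Delta_2=\{\alpha_2\}$. Since $g-1$ has rank $1$, $g$ is not regular, so $J_1\cup J_2=I$ would not suffice for the last claim of Theorem B(a).

**A running example.** In $GL_3$ let $a,b>0$, $t'=\mathrm{diag}(1,2,1)$ and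
$$g=t'x_1(a)x_2(b)=\begin{pmatrix}1&a&ab\\0&2&2b\\0&0&1\end{pmatrix}.$$
Put $u=(a,1,0)$ and $w=(0,-2b,1)$. Then $ge_1=e_1$, $gu=2u$, $gw=w-ab\,e_1$. With $h$ the matrix with columns $e_1,u,w$,
$$h=\begin{pmatrix}1&a&0\\0&1&-2b\\0&0&1\end{pmatrix},\qquad h^{-1}gh=t'v,\qquad v=1-ab\,E_{13},\tag{2}$$
and $t'v=vt'$. Going back, $g_u=1-ab\,E_{13}$, since $g_u$ fixes $e_1$ and $u$, hence $e_2$, and $g_ue_3=g_u(w+2be_2)=e_3-ab\,e_1$.

*The obvious guess fails.* One would first hope that $g_u\in G_{\geqslant0}$, so that the pinning of $H$ could be cut out from that of $G$. But $g_u$ has the entry $-ab<0$. The pinning of $H$ must be built from $g$. Here this is easy: $Z_G(t')$ has roots $\pm\beta$, $\beta=\alpha_1+\alpha_2$, and $x_\beta(r)=1-r\,ab\,E_{13}$, $y_\beta(r)=1-\frac r{ab}E_{31}$ is an honest pinning of it (conjugate the usual one by $\mathrm{diag}(-ab,1,1)$) with $x_\beta(1)=v$; transport it by $h$. A pinning absorbs any *nonzero* scalar. So what one needs is that the simple coordinates of $v$ do not vanish.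

*Positivity of a formula fails too.* Replace $t'$ by $\mathrm{diag}(t_1,t_2,t_1)$ with $t_1\ne t_2$. The vector $w=(0,\frac{t_2b}{t_1-t_2},1)$ now satisfies $gw=t_1w+t_1ab\big(\frac{t_2}{t_1-t_2}+1\big)e_1$, so the coordinate is $c=\frac{t_1ab}{t_1-t_2}$. It is never $0$, but its sign depends on which of $t_1,t_2$ is larger; so it is not a sum of positive terms.

*Lemma 1 in $\mathbb C^3$ fails.* Take again $t'=\mathrm{diag}(1,2,1)$. The coordinate belongs to the eigenvalue $1$. From $e_3=w+2bu-2ab\,e_1$ we get $(g^n)_{1,3}=ab\,(2^{n+1}-n-2)$. The linear term, which carries the coordinate, is drowned by the larger eigenvalue $2$.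

*In $\Lambda^2\mathbb C^3$ it works.* In the basis $e_{12},e_{13},e_{23}$,
$$\Lambda^2g=\begin{pmatrix}2&2b&0\\0&1&a\\0&0&2\end{pmatrix}.$$
The weights of $e_{12}$ and $e_{23}$ differ by $\beta$, and $t'$ has on both its *largest* eigenvalue $2$. Crossing from $e_{23}$ to $e_{12}$ takes two steps. The $(12,23)$-entry of $\Lambda^2g^n$ is
$$2ab\sum_{k=0}^{n-2}(k+1)2^k=2ab\big((n-2)2^{n-1}+1\big),$$
which is not $O(2^n)$. If $v$ were $1$, then $g$ would be diagonalizable and this entry would be $O(2^n)$. So $v\ne1$, with no formula for $v$.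

The plan for general $G$: (i) modules with nonnegative bases, replacing $\Lambda^k\mathbb C^n$; (ii) a conjugation $h^{-1}gh=t'v_1v_2$ with $v_1$ lower, $v_2$ upper unipotent, commuting with each other and with $t'$; (iii) nonvanishing of all simple coordinates of $v_2$ and $v_1$, by Lemma 1 in the module where the coordinate sits at the top eigenvalue of $t'$; (iv) choice of the pinning.

## 4. Passing to a semisimple simply connected group

The purpose is to have $X(T)=\bigoplus\mathbb Z\omega_i$ with fundamental weights $\omega_i$. Let $\pi:G'\to G$ be the simply connected cover of the derived group, with the lifted pinning; identify the roots of $G'$ and $G$. Since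
$$X_*(T)\otimes\mathbb R=\mathrm{span}(\text{coroots})\oplus\{y:\langle\alpha_i,y\rangle=0\ \forall i\},$$
every $t\in T_{>0}$ is $t=z\pi(t_1)$ with $t_1\in T'_{>0}$ and $z\in T_{>0}$ central in $G$. Moving the central factors to the front, every $g\in G_{\geqslant0}$ is $g=z\pi(g')$ with $z\in T_{>0}$ central and $g'\in G'_{\geqslant0}$ of the same content. Then $g_s=z\pi(g'_s)$ and $g_u=\pi(g'_u)$.

*Theorem A.* $H=Z_G(g_s)$ and $H'=Z_{G'}(g'_s)$ are connected. On $\mathrm{Lie}\,G=\mathrm{Lie}\,Z(G)^0\oplus d\pi(\mathrm{Lie}\,G')$ the kernel of $\mathrm{Ad}(g_s)-1$ is $\mathrm{Lie}\,Z(G)^0\oplus d\pi(\ker(\mathrm{Ad}(g'_s)-1))$; so by (F4) $H=Z(G)^0\pi(H')$. A pinning of $H'$ gives one of $H$, with torus $Z(G)^0\pi(T_{H'})$, Borels $Z(G)^0\pi(B^\pm_{H'})$ and maps $\pi\circ x_i,\pi\circ y_i$ (injective, since $\ker\pi$ is finite and $\mathbb C$ has no nontrivial finite subgroup), and $\pi(H'_{\geqslant0})\subset H_{\geqslant0}$. If $g'_u\in H'_{\geqslant0}$, then $g_u\in H_{\geqslant0}$, and $g=g_sg_u\in H_{\geqslant0}$ since $g_s$ is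 there too.

*Theorem B(a).* If $g'$ is conjugate to $t''\prod u_{-\delta}\prod u_\delta$, apply $\pi$ and multiply by $z$: $g$ is conjugate to $z\pi(t'')\prod\pi(u_{-\delta})\prod\pi(u_\delta)$, and $\Psi$ is unchanged because $\alpha(z)=1$ for all roots. Regularity: $\ker(\mathrm{Ad}(g)-1)=\mathrm{Lie}\,Z(G)^0\oplus d\pi\ker(\mathrm{Ad}(g')-1)$ and $\operatorname{rank}G=\dim Z(G)+\operatorname{rank}G'$, so $g$ is regular iff $g'$ is.

**In Sections 5–9, $G$ is semisimple and simply connected.**

## 5. Modules with a nonnegative basis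

**Lemma 2.** For each $j\in I$ there are a finite-dimensional $G$-module $V_j$, a basis $\mathcal B_j$ of $T$-weight vectors, and $v_j\in\mathcal B_j$ of weight $\omega_j$ such that:

* (a) all $e_i,f_i$ have matrices with entries in $\mathbb R_{\ge0}$;
* (b) every $b\in\mathcal B_j\setminus\{v_j\}$ has weight in $\omega_j-\alpha_j-\mathbb NI$, and exactly one $b$ has weight $\omega_j-\alpha_j$;
* (c) for each $b\in\mathcal B_j$ there are a monomial $E$ in the $e_i$ with $Eb$ having nonzero $v_j$-coefficient, and a monomial $F$ in the $f_i$ with $Fv_j$ having nonzero $b$-coefficient.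

For $SL_n$ take $V_j=\Lambda^j\mathbb C^n$ with the basis $e_S$ of Section 2.

**Proof.** $G$ is a product of simple simply connected groups, and a module of one factor becomes a module of $G$ with the other factors acting trivially (so their $e_i,f_i$ act by $0$). So assume $G$ simple.

*Simply laced case.* Let $V_j$ be irreducible of highest weight $\omega_j$ with Lusztig's canonical basis at $v=1$. Then (a) is Lusztig's positivity theorem (*Introduction to Quantum Groups*, Thm 22.1.7; see also *Total positivity in reductive groups*, 1994, §3). For (b): $V_j=U(\mathfrak n^-)v_j$ is spanned by the $f_{i_1}\cdots f_{i_r}v_j$; since $f_iv_j=0$ for $i\ne j$ and $f_jv_j\ne0$, we may take $i_r=j$ when $r\ge1$, so all weights other than $\omega_j$ lie in $\omega_j-\alpha_j-\mathbb NI$, and the weight space of $\omega_j-\alpha_j$ is the line $\mathbb Cf_jv_j$. For (c): $U(\mathfrak n^+)b$ contains a nonzero vector killed by $\mathfrak n^+$, that is, a nonzero multiple of $v_j$; as it is spanned by the $Eb$, some $Eb$ has nonzero $v_j$-coefficient.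 Likewise $U(\mathfrak n^-)v_j=V_j$ gives $F$.

*Non-simply laced case.* Let $G$ be of type $B_n\,(n\ge2)$, $C_n\,(n\ge3)$, $F_4$, $G_2$. Let $\tilde{\mathfrak g}$ be of type $D_{n+1}$ ($D_3=A_3$), $A_{2n-1}$, $E_6$, $D_4$ respectively, with its diagram automorphism $\sigma$ of order $2,2,2,3$. The $\sigma$-orbits of nodes are indexed by $I$, and nodes in one orbit are pairwise non-adjacent. Put $\tilde e_i=\sum_{\tilde\imath\in i}e_{\tilde\imath}$ and likewise $\tilde f_i,\tilde h_i$. Then $[\tilde e_i,\tilde f_j]=\delta_{ij}\tilde h_i$, the $\tilde h_i$ commute, and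
$$[\tilde h_i,\tilde e_j]=a_{ij}\tilde e_j,\quad[\tilde h_i,\tilde f_j]=-a_{ij}\tilde f_j,\qquad a_{ij}=\sum_{\tilde\imath\in i}\tilde a_{\tilde\imath\tilde\jmath},$$
where by $\sigma$-invariance $a_{ij}$ does not depend on $\tilde\jmath\in j$. Non-adjacency gives $a_{ii}=2$, and $(a_{ij})$ is the Cartan matrix of $G$. (For $D_{n+1}$ with last orbit $n$ consisting of the two end nodes of the fork, $a_{n,n-1}=-2$, $a_{n-1,n}=-1$, which is $B_n$.) The Serre relations hold: for $i\ne j$, in the finite-dimensional adjoint representation of the $\mathfrak{sl}_2$ spanned by $\tilde e_i,\tilde h_i,\tilde f_i$, the vector $\tilde e_j$ is killed by $\tilde f_i$ and has weight $a_{ij}\le0$. It is thus a lowest weight vector, so $\mathrm{ad}(\tilde e_i)^{1-a_{ij}}\tilde e_j=0$; similarly for $f$. By Serre's theorem $e_i\mapsto\tilde e_i$, $f_i\mapsto\tilde f_i$ defines a homomorphism $\mathfrak g\to\tilde{\mathfrak g}$.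

Let $V_j$ be the irreducible $\tilde{\mathfrak g}$-module of highest weight $\tilde\omega_{\tilde\jmath}$ for one chosen $\tilde\jmath\in j$, with its canonical basis. It is a $G$-module, as $G$ is simply connected. Since $\tilde\omega_{\tilde\jmath}(\tilde h_k)=\delta_{jk}$ and $\tilde\alpha_{\tilde\imath}(\tilde h_k)=\sum_{\tilde k\in k}\tilde a_{\tilde k\tilde\imath}=a_{ki}$, the weight $\tilde\omega_{\tilde\jmath}$ restricts to $\omega_j$ and $\tilde\alpha_{\tilde\imath}$ to $\alpha_i$ for $\tilde\imath\in i$. (a) is clear, since $\tilde e_i,\tilde f_i$ are sums of nonnegative matrices. (b): $\tilde\omega_{\tilde\jmath}-\tilde\alpha_{\tilde\jmath}-\tilde\nu$ restricts to $\omega_j-\alpha_j-\nu$, where the coefficients of $\nu$ are the orbit sums of those of $\tilde\nu$; so $\nu=0$ iff $\tilde\nu=0$. (c): in a monomial for $\tilde{\mathfrak g}$ replace each $e_{\tilde\imath}$ by $\tilde e_i$. The result is the old monomial plus other nonnegative matrices, so nothing cancels. The same works for $f$. $\square$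

Write $A\ge A'$ for operators on a $\mathcal B_j$-spanned subspace of $V_j$ if $A-A'$ has entries in $\mathbb R_{\ge0}$; similarly for vectors and functionals in coordinates. If $A\ge A'\ge0$ and $C\ge C'\ge0$, then $AC\ge A'C'$. Elements of $G_{\geqslant0}$ act by operators $\ge0$.

**Lemma 3.** Let $g\in G_{\geqslant0}$ have content $(J_1,J_2)$. On $V_j$ there is $c>0$ with $g\ge c\cdot1$, $g\ge ce_i$ $(i\in J_2)$, $g\ge cf_i$ $(i\in J_1)$. Hence $g^m\ge c^mX$ for every monomial $X$ of length $\le m$ in these $e_i,f_i$.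

**Proof.** $x_i(a)=\exp(ae_i)$ is $\ge1$ and $\ge ae_i$; similarly for $y_i$. An element of $T_{>0}$ acts diagonally with positive entries, so it is $\ge c'\cdot1$ for some $c'>0$. Multiply these inequalities along the product for $g$, using in all factors the bound by a multiple of $1$, except in one factor $x_i(a)$ (or $y_i(a)$), where we use the bound $ae_i$ (or $af_i$) if desired. Take $c$ the least of the finitely many constants. For the last claim multiply $m$ such inequalities, using $g\ge c\cdot1$ for the missing factors. $\square$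

For $J\subset I$, $j\in J$, let $V_j^J\subset V_j$ be the span of the $b\in\mathcal B_j$ with weight in $\omega_j-\mathbb NJ$. All weights of $V_j$ lie in $\omega_j-\mathbb NI$, and $\mathbb ZJ\cap\mathbb NI=\mathbb NJ$, so $V_j^J$ is stable under $T$ and $e_i,f_i$ ($i\in J$), that is, under $L_J$. For $b\in V_j^J$ the monomials in Lemma 2(c) only involve indices in $J$, because their weights are $\pm(\omega_j-\mathrm{wt}(b))\in\pm\mathbb NJ$.

## 6. Perron–Frobenius on the flag variety of a Levi subgroup

First a lemma that puts a triangular element into Jordan form.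

**Lemma 4.** Let $N$ be a unipotent subgroup that is a product of root subgroups and is normalized by $T$; let $s\in T$, $n\in N$. Then there is $x\in N$ with $x^{-1}(sn)x=sv$, $v\in N$, $sv=vs$.

**Proof.** In the connected solvable group $TN$ all maximal tori are conjugate, so $(sn)_s$ lies in one of the form $xTx^{-1}$ with $x\in N$. The quotient map $TN\to TN/N\cong T$ sends $sn$ to $s$ and sends $(sn)_u$ to a unipotent element of a torus, that is, to $1$. So $x^{-1}(sn)_sx\in T$ has image $s$, hence equals $s$. Put $v=x^{-1}(sn)_ux$; it commutes with $s$, and it maps to $1$ in $T$, so $v\in N$. $\square$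

By uniqueness of the product decomposition, the elements of $N$ commuting with $s$ form the product of those $U_\alpha\subset N$ with $\alpha(s)=1$. We write $N^s$ for this group.

**Lemma 5.** Let $K\subset I$ and let $g_0\in L_K\cap G_{\geqslant0}$ have content $(K,K)$. Then $g_0=\ell t'\ell^{-1}$ with $\ell\in L_K$, $t'\in T_{>0}$, $\alpha_k(t')>1$ for all $k\in K$.

For $SL_2$ this is the case of a matrix with positive entries in Section 3.

**Proof.** *Positive eigenvectors.* Let $k\in K$. For $b,b'\in\mathcal B_k\cap V_k^K$ choose $E$ for $b'$ and $F$ for $b$ as in Lemma 2(c). Since everything is nonnegative, the $(b,b')$-entry of $FE$ is $>0$. By Lemma 3 some power of $g_0$ acts on $V_k^K$ by a strictly positive matrix. By Perron–Frobenius, $g_0$ on $V_k^K$ has a simple eigenvalue $\rho_k>0$ exceeding the absolute values of all other eigenvalues, with eigenvector $p_k$, and $[g_0^nv_k]\to[p_k]$ in $\mathbb P(V_k^K)$.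

*A fixed flag.* Consider
$$L_K/B_K^+\to\prod_{k\in K}\mathbb P(V_k^K),\qquad \ell B_K^+\mapsto([\ell v_k])_k.$$
The stabilizer of the base point contains $B_K^+$, hence is parabolic. It contains no $y_k(1)$, $k\in K$: the component of $y_k(1)v_k$ of weight $\omega_k-\alpha_k$ is $f_kv_k$, and $f_kv_k\ne0$ because $e_kf_kv_k=h_kv_k=v_k$ with $h_k=[e_k,f_k]$ (as $e_kv_k=0$). A parabolic subgroup of $L_K$ strictly containing $B_K^+$ contains some $y_k(\mathbb C)$; so the stabilizer is $B_K^+$ and the map is injective. Its image is closed, since $L_K/B_K^+$ is complete. So $([p_k])_k$, the limit of the images of $g_0^nB_K^+$, is the image of some $\ell B_K^+$. As $g_0$ fixes each $[p_k]$, injectivity gives $g_0\ell B_K^+=\ell B_K^+$. Write $\ell^{-1}g_0\ell=t'n$ with $t'\in T$, $n\in U_K^+$.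

*Positivity of $t'$.* For $k\in K$, $\ell v_k\in\mathbb Cp_k$ gives $t'nv_k=\rho_kv_k$, and $nv_k=v_k$; so $\omega_k(t')=\rho_k>0$. For $i\notin K$, $e_kv_i=f_kv_i=0$ for $k\in K$ by Lemma 2(b), so $L_K$ acts on the line $\mathbb Cv_i\subset V_i$ by a character extending $\omega_i$ and trivial on root subgroups. So $\omega_i(t')$ is the value of this character at $\ell^{-1}g_0\ell$, hence at $g_0$, which is a product of positive numbers. Since the $\omega_i$ span $X(T)$, $t'\in T_{>0}$ by (F1).

*Strict dominance on $K$.* On $V_k^K$ the eigenvalues of $t'n$ are those of $t'$, with multiplicity. They include $\omega_k(t')=\rho_k$ and $(\omega_k-\alpha_k)(t')>0$, and $\rho_k$ is simple and largest. So $(\omega_k-\alpha_k)(t')<\omega_k(t')$, that is, $\alpha_k(t')>1$. Hence $\alpha(t')\ne1$ for all $\alpha\in\Phi_K$, so $(U_K^+)^{t'}=1$, and Lemma 4 with $N=U_K^+$ shows that $t'n$ is $U_K^+$-conjugate to $t'$. Change $\ell$ accordingly. $\square$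

## 7. The simple coordinates do not vanish

**Proposition 6.** Let $K\subset J\subset I$ and let $g\in G_{\geqslant0}$ have content $(K,J)$. Let $N=\prod_{\alpha\in\Phi_J^+\setminus\Phi_K}U_\alpha$ (the unipotent radical of the parabolic $L_KN$ of $L_J$), and write $g=g_0n$ with $g_0\in L_K$, $n\in N$. Suppose $g_0=\ell t'\ell^{-1}$ with $\ell\in L_K$, $t'\in T_{>0}$, and $x^{-1}\ell^{-1}g\ell x=t'v$ with $x,v\in N$, $t'v=vt'$. Let $\Psi=\{\alpha\in\Phi_J:\alpha(t')=1\}$, $\Psi^+=\Psi\cap\Phi^+$ with simple roots $\Delta$. Then $\Psi\cap\Phi_K=\emptyset$, $v\in U_\Psi:=\prod_{\alpha\in\Psi^+}U_\alpha$, and $c_\beta(v)\ne0$ for every $\beta\in\Delta$.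

The running example (for $GL_3$, or for $SL_3$ after dividing by $2^{1/3}$) is $K=\emptyset$, $J=I$, $\ell=1$, $x=h$ in (2), $\Delta=\{\alpha_1+\alpha_2\}$.

**Proof.** **Step 1: locating $v$.** The projection $L_KN\to L_K$ deletes from the product for $g$ the factors $x_i(a)$ with $i\notin K$; so $g_0$ has content $(K,K)$, and Lemma 5 gives $g_0=\ell_1t_1\ell_1^{-1}$ with $\ell_1\in L_K$, $t_1\in T_{>0}$, $\alpha_k(t_1)>1$ for $k\in K$. By (F2) in $L_K$, $t_1=w^{-1}t'$ for some $w\in W_K$. Since $\alpha(t_1)\ne1$ for all $\alpha\in\Phi_K$, the same holds for $t'$. So $\Psi\cap\Phi_K=\emptyset$ and $v\in N^{t'}=U_\Psi$.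

**Step 2: making $t'$ dominant on $K$.** Let $\dot w\in L_K$ represent $w$ and replace $(\ell,t',x,v)$ by $(\ell\dot w,\ w^{-1}t',\ \dot w^{-1}x\dot w,\ \dot w^{-1}v\dot w)$. The hypotheses persist, since $\dot w$ normalizes $N$. The element $w^{-1}\in W_K$ permutes $\Phi_J^+\setminus\Phi_K$, which contains $\Psi^+$. So it maps $\Psi^+$ onto the new $\Psi^+$, $\Delta$ onto the new $\Delta$, and the simple coordinates match up to nonzero scalars. So we may assume
$$\alpha_k(t')>1\quad\text{for all }k\in K.\tag{3}$$

**Step 3: a module with $\beta$ at the top eigenvalue.** Choose $w\in W_J$ such that $t_0=w^{-1}t'$ satisfies $\alpha_j(t_0)\ge1$ for $j\in J$, and let $J_0=\{j\in J:\alpha_j(t_0)=1\}$. A root in $\Phi_J^+$ takes the value $1$ on $t_0$ iff it lies in $\Phi_{J_0}$; as $(w\alpha)(t')=\alpha(t_0)$, $\Psi=w\Phi_{J_0}$. Since $W_{J_0}$ fixes $t_0$, we may take $w$ minimal in $wW_{J_0}$; then $w\Phi_{J_0}^+\subset\Phi^+$, so $\Psi^+=w\Phi_{J_0}^+$ and $\Delta=\{w\alpha_j:j\in J_0\}$.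

Fix $\beta=w\alpha_j\in\Delta$, $j\in J_0$. Let $V=V_j^J$ with basis $\mathcal B=\mathcal B_j\cap V$, and
$$\lambda=w\omega_j,\qquad\lambda'=\lambda-\beta=w(\omega_j-\alpha_j).$$
Weight multiplicities of the $L_J$-module $V$ are $W_J$-invariant, so by Lemma 2(b) $\lambda,\lambda'$ have multiplicity one. Let $b_\lambda,b_{\lambda'}\in\mathcal B$ be the basis vectors of these weights, and $\varphi_b$ the coordinate functional of $b\in\mathcal B$. Put $\rho=\lambda(t')=\omega_j(t_0)$. A weight of $V$ has the form $\chi=w(\omega_j-\nu)$ with $\nu\in\mathbb NJ$, and $\chi(t')=\rho/\nu(t_0)\le\rho$, with equality iff $\nu\in\mathbb NJ_0$. By Lemma 2(b), $\nu=0$ or $\nu\in\alpha_j+\mathbb NI$; in the second case $\nu\in\mathbb NJ_0$ means $\nu\in\alpha_j+\mathbb NJ_0$. So the $\rho$-eigenspace $\mathcal E$ of $t'$ has weights only among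
$$\lambda,\qquad\lambda-\beta-\gamma\quad(\gamma\in\mathbb N\Delta),\tag{4}$$
and all other eigenvalues of $t'$ on $V$ are positive and $\le\rho_1$ for some $0<\rho_1<\rho$.

(In the example $t_0=\mathrm{diag}(2,1,1)$, $j=2$, $V=\Lambda^2\mathbb C^3$, $b_\lambda=e_{12}$, $b_{\lambda'}=e_{23}$, $\rho=2$.)

**Step 4: an order that $L_KN$ respects.** For weights put $[\chi]=\chi\bmod\mathbb ZK$, and $[\chi]\ge[\chi']$ iff $\chi-\chi'\in\mathbb N(J\setminus K)+\mathbb ZK$. This is a partial order, by linear independence of the $\alpha_j$. Let $V=\bigoplus_\kappa V_\kappa$ be the decomposition by classes. $L_K$ preserves each $V_\kappa$. A root in $\Phi_J^+\setminus\Phi_K$ has a positive coefficient in $J\setminus K$, so each $y\in N$ maps $u\in V_\kappa$ into $u+\bigoplus_{\kappa''>\kappa}V_{\kappa''}$. Each $\delta\in\Delta$ is a positive root outside $\Phi_K$ (Step 1), so $[\chi-\gamma]<[\chi]$ for $0\ne\gamma\in\mathbb N\Delta$. Put $\kappa=[\lambda]$, $\kappa'=[\lambda']<\kappa$. Then (4) gives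
$$\text{the only weights of }\mathcal E\text{ in classes}\ge\kappa'\text{ are }\lambda,\lambda';\qquad\mathcal E\cap V_\kappa=\mathbb Cb_\lambda,\quad\mathcal E\cap V_{\kappa'}=\mathbb Cb_{\lambda'}.\tag{5}$$

**Step 5: reading $c_\beta(v)$ off $V$.** The element $v$ commutes with $t'$, so it preserves the $t'$-eigenspaces; being in $U_\Psi$, it changes a weight vector by terms whose weights are raised by nonzero elements of $\mathbb N\Delta$. By (4) and linear independence of $\Delta$, no $\lambda+\gamma$ with $0\ne\gamma\in\mathbb N\Delta$ is a weight of $\mathcal E$, and $\lambda'+\gamma=\lambda-\beta+\gamma$ is one only if $\gamma=\beta$. Hence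
$$vb_\lambda=b_\lambda,\qquad vb_{\lambda'}=b_{\lambda'}+c\,b_\lambda.\tag{6}$$
Write $v=\prod_{\alpha\in\Psi^+}\exp(s_\alpha e_\alpha)$ with root vectors $e_\alpha$ and expand. A sum of two or more elements of $\Psi^+$ is never the simple root $\beta$, so only the linear term of the $U_\beta$-factor contributes to $c$: $c=d\cdot c_\beta(v)$, where $e_\beta b_{\lambda'}=d\,b_\lambda$. Here $d\ne0$: a representative $\dot w\in L_J$ of $w$ carries $v_j,\ f_jv_j,\ e_j$ to nonzero multiples of $b_\lambda,\ b_{\lambda'},\ e_\beta$ (the weight space of $\omega_j-\alpha_j$ is $\mathbb Cf_jv_j$), and $e_jf_jv_j=v_j\ne0$. So we must show $c\ne0$.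

**Step 6: an upper bound if $c=0$.** Let $a_n=\varphi_{b_\lambda}(g^nb_{\lambda'})$ and $h=\ell x\in L_KN$, so $g=ht'vh^{-1}$. The vector $h^{-1}b_{\lambda'}$ has components only in classes $\ge\kappa'$, so by (5)
$$h^{-1}b_{\lambda'}=\xi b_\lambda+\eta b_{\lambda'}+y'$$
with $y'$ in the sum of the other $t'$-eigenspaces. That sum is $v$-stable; on it $v^n$ grows at most polynomially, of degree less than $\dim V$, and $t'^n$ is bounded by $\rho_1^n$. With (6),
$$g^nb_{\lambda'}=\rho^nh\big((\xi+n\eta c)b_\lambda+\eta b_{\lambda'}\big)+O(n^{\dim V}\rho_1^n).$$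
So *if $c=0$, then $a_n=O(\rho^n)$*.

**Step 7: diagonal entries from below.** *Claim: there is $\delta>0$ with $\varphi_{b_\lambda}(g^kb_\lambda)\ge\delta\rho^k$ and $\varphi_{b_{\lambda'}}(g^kb_{\lambda'})\ge\delta\rho^k$ for all $k\ge0$.* Let $(\kappa_*,\lambda_*)$ be $(\kappa,\lambda)$ or $(\kappa',\lambda')$, and $b_*=b_{\lambda_*}$. In both cases $\lambda_*(t')=\rho$ and $\mathcal E\cap V_{\kappa_*}=\mathbb Cb_*$.

As $g^k\in g_0^kN$, the $V_{\kappa_*}$-component of $g^kb_*$ is $g_0^kb_*$, so $\varphi_{b_*}(g^kb_*)=\varphi_{b_*}(g_0^kb_*)$. On $V_{\kappa_*}$, $g_0=\ell t'\ell^{-1}$ is diagonalizable, its largest eigenvalue $\rho$ is simple with eigenvector $\ell b_*$, and the others are in $(0,\rho)$. So $\rho^{-k}g_0^k\to\Pi$ on $V_{\kappa_*}$, the rank-one projector onto $\mathbb C\ell b_*$ that commutes with $g_0$. As a limit of nonnegative matrices, $\Pi\ge0$. Being of rank one, $\Pi=p\otimes q$ with a vector $p\ge0$ and a functional $q\ge0$, and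
$$q(p)=1,\qquad g_0p=\rho p,\qquad qg_0=\rho q,\qquad p\in\mathbb C\ell b_*.$$

For $k\in K$, $\lambda_*+\alpha_k$ is not a weight of $V$, because $(\lambda_*+\alpha_k)(t')=\rho\,\alpha_k(t')>\rho$ by (3). So $e_kb_*=0$, and $M=U(\mathfrak n_K^-)b_*\subset V_{\kappa_*}$ is an irreducible $L_K$-module with highest weight vector $b_*$. Since $\ell\in L_K$, $p\in M$.

* $\varphi_{b_*}(p)>0$. By Engel's theorem $U(\mathfrak n_K^+)p\subset M$ contains a nonzero vector killed by $\mathfrak n_K^+$, so it contains $b_*$. Hence $\varphi_{b_*}(Ep)\ne0$ for some monomial $E$ in the $e_k$, $k\in K$, and then $\varphi_{b_*}(Ep)>0$ as $Ep\ge0$. By Lemma 3 for $g_0$ and $m\ge$ the length of $E$, $p=\rho^{-m}g_0^mp\ge\mathrm{const}\cdot Ep$ with a positive constant.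
* $q(b_*)>0$. $q|_M\ne0$, as $q(p)=1$. $M$ is spanned by the vectors $Fb_*\ge0$, $F$ monomials in the $f_k$, $k\in K$, so $q(Fb_*)>0$ for some $F$. For $m\ge$ the length of $F$, $q(b_*)=\rho^{-m}q(g_0^mb_*)\ge\mathrm{const}\cdot q(Fb_*)>0$.

So $\lim_k\rho^{-k}\varphi_{b_*}(g^kb_*)=\varphi_{b_*}(p)\,q(b_*)>0$. Each term of this sequence is $>0$, since $g\ge c'\cdot1$ with $c'>0$ by Lemma 3. A sequence of positive numbers with positive limit is bounded below by a positive constant. Take for $\delta$ the smaller of the two constants.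

**Step 8: one crossing from $b_{\lambda'}$ to $b_\lambda$.** The root vector $e_\beta\in\mathfrak n_J^+$ is a linear combination of monomials of weight $\beta$ in the $e_i$, $i\in J$, and $e_\beta b_{\lambda'}=d\,b_\lambda\ne0$. So some such monomial $E$ has $Eb_{\lambda'}\ne0$; this vector has weight $\lambda$ and is $\ge0$, so it is a positive multiple of $b_\lambda$. As the $x$-content of $g$ is all of $J$, Lemma 3 gives $C:=\varphi_{b_\lambda}(g^mb_{\lambda'})>0$ for $m$ the length of $E$.

**Step 9: contradiction with $c=0$.** Apply Lemma 1 to the matrix of $g^m$ on $V$, with $p=b_\lambda$, $q=b_{\lambda'}$ and $\rho^m$ in place of $\rho$. Condition 1 is Step 7, condition 2 is Step 8. Condition 3 holds because $g^{mk}\in L_KN$ maps $b_\lambda$ into classes $\ge\kappa$, while $b_{\lambda'}$ has class $\kappa'<\kappa$. Hence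
$$a_{mn}\ge n\,\delta^2C\rho^{m(n-1)}\qquad(n\ge1),$$
so $a_n\ne O(\rho^n)$. By Step 6, $c\ne0$. $\square$

## 8. Unipotent elements with nonzero simple coordinates

Proposition 6 only speaks about simple coordinates. The next lemma shows that, up to conjugation, the others do not matter.

**Lemma 7.** Let $M$ be connected reductive with maximal unipotent subgroup $U_M$ attached to a positive system. If $v\in U_M$ has all simple coordinates nonzero, then $v$ is $U_M$-conjugate to $\prod_\beta u_\beta$ (any fixed order over the simple roots), where $u_\beta\in U_\beta\setminus\{1\}$ has the same $\beta$-coordinate as $v$.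

**Proof.** Let $u_0=\prod_\beta u_\beta$, let $r$ be the semisimple rank of $M$, and let $U'\subset U_M$ be the common kernel of the $c_\beta$, that is, the product of the non-simple root subgroups; $\dim U'=\dim U_M-r$. By Steinberg (*Regular elements of semisimple algebraic groups*, 1965), $u_0$ is regular, so $\dim Z_M(u_0)=\operatorname{rank}M$. Since $Z(M)^0\times Z_{U_M}(u_0)$ embeds into $Z_M(u_0)$, $\dim Z_{U_M}(u_0)\le\operatorname{rank}M-\dim Z(M)^0=r$. So the $U_M$-orbit of $u_0$ has dimension $\ge\dim U_M-r=\dim U'$. It lies in the irreducible variety $u_0U'$, because the $c_\beta$ are homomorphisms to $\mathbb C$ and thus constant on conjugacy classes; and it is closed, because orbits of unipotent groups on affine varieties are closed. So it equals $u_0U'$, which contains $v$. $\square$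

## 9. Separating lower and upper parts: Theorem A and the normal form

Let $g\in G_{\geqslant0}$ have content $(J_1,J_2)$ and $K=J_1\cap J_2$. Put
$$N_1=\prod_{\alpha\in\Phi_{J_1}^+\setminus\Phi_K}U_{-\alpha},\qquad N_2=\prod_{\alpha\in\Phi_{J_2}^+\setminus\Phi_K}U_\alpha,$$
both normalized by $L_K$, being unipotent radicals of parabolics of $L_{J_1}$, $L_{J_2}$ with Levi subgroup $L_K$.

**Step 1: $N_1$ and $N_2$ commute.** Let $\alpha\in\Phi_{J_1}^+\setminus\Phi_K$ and $\alpha'\in\Phi_{J_2}^+\setminus\Phi_K$. Then $\alpha$ has a positive coefficient at some $i\in J_1\setminus J_2$, where $\alpha'$ has coefficient $0$; symmetrically $\alpha'$ has a positive coefficient at some $i'\in J_2\setminus J_1$, where $\alpha$ has coefficient $0$. So $p\alpha'-q\alpha$ ($p,q\ge1$) has coefficients of both signs and is never a root. By the commutator formula $U_{-\alpha}$ and $U_{\alpha'}$ commute.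

**Step 2: a group containing $g$ with three projections.** Choose $\eta\in X_*(T)$ with $\langle\alpha_i,\eta\rangle$ zero on $K$, positive on $J_2\setminus K$, negative on $J_1\setminus K$. All $\eta$-weights on $\mathrm{Lie}(N_1N_2)$ are positive, while $L_K$ centralizes $\eta$; so $L_K\cap N_1N_2=1$. Also $N_1\cap N_2=1$, since they lie in opposite maximal unipotent subgroups. So $Q=L_K\ltimes(N_1\times N_2)$ is a subgroup, and it contains all generators in the product for $g$: those with index in $K$ and $T_{>0}$ are in $L_K$, the remaining $y$'s in $N_1$, the remaining $x$'s in $N_2$. Write $g=g_0n_1n_2$ with $g_0\in L_K$, $n_i\in N_i$. The projections $Q\to L_K$, $Q\to L_KN_2$, $Q\to L_KN_1$ delete the corresponding generators, so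
$$g_0\text{ has content }(K,K),\quad g_0n_2\text{ has content }(K,J_2),\quad g_0n_1\text{ has content }(J_1,K).$$

**Step 3: the Jordan decomposition of $g$.** By Lemma 5, $g_0=\ell t'\ell^{-1}$ with $\ell\in L_K$, $t'\in T_{>0}$. Put $n_i'=\ell^{-1}n_i\ell\in N_i$. By Lemma 4 choose $x_i\in N_i$ with $x_i^{-1}t'n_i'x_i=t'v_i$, $v_i\in N_i$, $t'v_i=v_it'$ (here $x_1,x_2$ are group elements, not the pinning maps). As $N_1,N_2$ commute and $t'$ normalizes both, with $h=\ell x_1x_2$
$$h^{-1}gh=(x_1x_2)^{-1}t'n_1'n_2'(x_1x_2)=t'\prod_{i=1,2}(t'^{-1}x_i^{-1}t')\,n_i'\,x_i=t'v_1v_2.$$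
Since $v_1,v_2$ commute, $v_1v_2$ is unipotent, and it commutes with $t'$. So
$$h^{-1}g_sh=t',\qquad h^{-1}g_uh=v_1v_2.$$
Let $H_0=Z_G(t')=h^{-1}Hh$, a connected reductive group with maximal torus $T$ and roots $\Psi=\{\alpha\in\Phi:\alpha(t')=1\}$. Let $\Delta$ be the simple roots of $\Psi^+=\Psi\cap\Phi^+$ and $\Psi_i=\Psi\cap\Phi_{J_i}$. The simple roots of $\Psi_i\cap\Phi^+$ are $\Delta_i:=\Delta\cap\Phi_{J_i}$: simple roots are the positive roots that are not sums of two positive roots, and if a root in $\Phi_{J_i}^+$ is a sum of two positive roots, both lie in $\Phi_{J_i}$.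

**Step 4: coordinates of $v_2$.** We have $x_2^{-1}\ell^{-1}(g_0n_2)\ell x_2=t'v_2$. Proposition 6 for $g_0n_2$ with $J=J_2$ gives $\Psi_2\cap\Phi_K=\emptyset$, which is $\Psi\cap\Phi_K=\emptyset$; further $v_2\in\prod_{\alpha\in\Psi_2\cap\Phi^+}U_\alpha$ and $c_\delta(v_2)\ne0$ for all $\delta\in\Delta_2$. Moreover $\Phi_{J_1}\cap\Phi_{J_2}=\Phi_K$, so $\Delta_1\cap\Delta_2\subset\Psi\cap\Phi_K=\emptyset$.

**Step 5: coordinates of $v_1$.** $(T,B^-,B^+,y_i,x_i)$ is also a pinning (compose the $SL_2$-homomorphisms with conjugation by $\begin{pmatrix}0&1\\1&0\end{pmatrix}$), with the same $G_{\geqslant0}$. Its positive roots are $-\Phi^+$, and for it $g_0n_1$ has content $(K,J_1)$ and the group $N$ of Proposition 6 is $N_1$. Proposition 6 for this pinning, applied to $x_1^{-1}\ell^{-1}(g_0n_1)\ell x_1=t'v_1$, gives $v_1\in\prod_{\alpha\in\Psi_1\cap\Phi^+}U_{-\alpha}$ and $c_{-\delta}(v_1)\ne0$ for all $\delta\in\Delta_1$. The same $t'$ serves both pinnings, although it is strictly dominant on $K$ only for the first one. This is why Proposition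 6 does not assume (3) but arranges it in its Step 2.

**Step 6: the normal form.** The subgroup $M_i$ of $H_0$ generated by $T$ and the root subgroups of $\Psi_i$ is reductive, by (F3) in $L_{J_i}$. Apply Lemma 7 in $M_2$ with positive system $\Psi_2\cap\Phi^+$, and in $M_1$ with $-(\Psi_1\cap\Phi^+)$. Since $\Psi\cap\Phi_K=\emptyset$, the corresponding maximal unipotent subgroups lie in $N_2\cap H_0$, $N_1\cap H_0$. So there are $z_i\in N_i\cap H_0$ with
$$z_1^{-1}v_1z_1=\prod_{\delta\in\Delta_1}u_{-\delta},\qquad z_2^{-1}v_2z_2=\prod_{\delta\in\Delta_2}u_\delta,\qquad1\ne u_{\pm\delta}\in U_{\pm\delta}.$$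
Since $N_1,N_2$ commute, with $z=z_1z_2\in H_0$
$$z^{-1}(h^{-1}g_uh)z=\prod_{\delta\in\Delta_1}u_{-\delta}\prod_{\delta\in\Delta_2}u_\delta.\tag{7}$$
As $z$ centralizes $t'$, $(hz)^{-1}g(hz)$ is $t'$ times (7). This is the normal form of Theorem B(a), with $\Delta_1\cap\Delta_2=\emptyset$ from Step 4.

**Step 7: the pinning.** Take the pinning of $H_0$ with torus $T$, Borels given by $\pm\Psi^+$, and root homomorphisms with $x_\delta(1)=u_\delta$ for $\delta\in\Delta_2$, $y_\delta(1)=u_{-\delta}$ for $\delta\in\Delta_1$, and arbitrary for the other $\delta\in\Delta$. It exists: $(x_\delta(a),y_\delta(b))$ may be replaced by $(x_\delta(ra),y_\delta(r^{-1}b))$ with any $r\in\mathbb C^*$, and each $\delta$ carries at most one condition because $\Delta_1\cap\Delta_2=\emptyset$. The element (7) lies in the corresponding $H_{0,\geqslant0}$. Transport this pinning by conjugation with $hz$ to $(hz)H_0(hz)^{-1}=H$. The totally nonnegative part of the result contains $g_u$, and it contains $g_s$, the conjugate of $t'\in T_{>0}$; hence it contains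 $g=g_sg_u$. This proves **Theorem A** for simply connected $G$, and for all $G$ by Section 4. $\blacksquare$

## 10. Regular elements and the converse

Now $G$ is again an arbitrary connected reductive group.

**Regularity in Theorem B(a).** By Section 4 assume $G$ semisimple and simply connected. If $J_2=I$, then $K=J_1$, $N_1=1$, $v_1=1$ and $\Delta_2=\Delta$. So in Section 9, $h^{-1}g_uh=v_2$ lies in the maximal unipotent subgroup of $H_0$ attached to $\Psi^+$ and has all simple coordinates nonzero; by Steinberg (1965) it is regular unipotent in $H_0$. Thus $g_u$ is regular in $H=Z_G(g_s)$. Since $Z_G(g)=Z_G(g_s)\cap Z_G(g_u)=Z_H(g_u)$ and $\operatorname{rank}H=\operatorname{rank}G$, $g$ is regular. The case $J_1=I$ follows with the opposite pinning $(T,B^-,B^+,y_i,x_i)$. This completes (a).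

**Centralizers of dominant elements.** Let $t\in T_{>0}$ with $\alpha_i(t)\ge1$ for all $i$, and $J_0=\{i:\alpha_i(t)=1\}$. Then $\{\alpha\in\Phi:\alpha(t)=1\}=\Phi_{J_0}$, and the stabilizer of $t$ in $W$ is $W_{J_0}$ (the stabilizer of a dominant vector is generated by the simple reflections fixing it). By (F3),
$$Z_G(t)=L_{J_0}.\tag{8}$$

**Theorem B(b), (1)⇒(3).** *We move $t'$ into the dominant chamber and rescale.* By (a), $g$ is conjugate to $t'\prod_{\Delta_1}u_{-\delta}\prod_{\Delta_2}u_\delta$. As in Step 3 of Proposition 6 (with $J=I$) choose $w\in W$ such that $t=w^{-1}t'$ satisfies $\alpha_i(t)\ge1$ for all $i$ and $\Psi^+=w\Phi_{J_0}^+$, so $w^{-1}\Delta=\{\alpha_i:i\in J_0\}$. Conjugating by $\dot w^{-1}$ gives $t\prod_{a\in A}u_{-\alpha_a}\prod_{b\in B}u_{\alpha_b}$ with nontrivial factors and $A,B\subset J_0$ disjoint. As the $\alpha_i$ are linearly independent, $T\to(\mathbb C^*)^I$, $s\mapsto(\alpha_i(s))_i$, is surjective. As $A\cap B=\emptyset$, each $\alpha_i(s)$ has to satisfy at most one condition, so conjugation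 by a suitable $s\in T$ turns the product into $t\prod_Ay_a(1)\prod_Bx_b(1)$.

**(3)⇒(2).** Let $g=t\prod_Ay_a(1)\prod_Bx_b(1)$ as in (3). The factors $y_a(1)$, $x_b(1)$ commute with $t$, since $\alpha_a(t)=\alpha_b(t)=1$. The elements $\prod_Ay_a(1)$ and $\prod_Bx_b(1)$ are unipotent and commute with each other, since $y_a$ and $x_b$ commute for $a\ne b$; so their product is unipotent. Hence $g_s=t\in T_{>0}$, and $g_u=\prod_Ay_a(1)\prod_Bx_b(1)$ lies in the totally nonnegative part of $Z_G(t)=L_{J_0}$ for the standard pinning. Condition (2) is invariant under conjugation, so it holds for every conjugate of $g$ as well.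

**(2)⇒(1).** *We conjugate the given weak pinning into the standard one.* After conjugation in $G$ (including by $W$), $g_s=t\in T_{>0}$ with $\alpha_i(t)\ge1$ for all $i$. By (8), $H=L_{J_0}$, and $g_u\in H_{\underline{\mathbf P_H},\geqslant0}$ for some weak pinning. Replacing $y_i(b)$ by $y_i(c_ib)$ does not change this monoid, so assume $\underline{\mathbf P_H}$ is a pinning. Pairs (Borel, maximal torus in it) of $H$ are $H$-conjugate, so after conjugation in $H$ the pinning has torus $T$ and positive Borel $B_{J_0}^+$; the opposite Borel is then determined. Its root homomorphisms are $a\mapsto x_i(r_ia)$, $b\mapsto y_i(r_i^{-1}b)$ for some $r_i\in\mathbb C^*$, $i\in J_0$, and conjugation by $s\in T$ with $\alpha_i(s)=r_i^{-1}$ removes these scalars; such $s$ exists by linear independence of the $\alpha_i$. So there is $k\in H$ with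
$$kH_{\underline{\mathbf P_H},\geqslant0}k^{-1}=L_{J_0,\geqslant0}\subset G_{\geqslant0}.$$
Since $t$ is central in $H$, $kgk^{-1}=t\cdot kg_uk^{-1}\in G_{\geqslant0}$. $\blacksquare$
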